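\title{Counting reversible Hadamard difference sets in $C_{2^n}\times C_{2^n}$}

\begin{abstract}
We prove that for $n\ge 2$ the group $C_{2^n}\times C_{2^n}$ has exactly $2^{2^n-2}(2^n+1)$ reversible Hadamard difference sets that avoid the identity and exactly $2^{2^n-2}(2^n-1)$ that contain it. This proves a conjecture from a paper of Malandro and Smith. A reversible Hadamard difference set is encoded by a $\pm1$-valued function with $\pm1$-valued Fourier transform, and such a function lives on the tree of cyclic subgroups. Each cyclic subgroup of order $2^n$ gives one linear equation, which is solved like a binary addition with carries and reduces the problem from $n$ to $n-2$. The proof gives a recursive classification of the sets and refined counts.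
\end{abstract}

\section{Introduction}

Let $G$ be an abelian group of order $4m^2$, written additively. A \emph{Hadamard difference set} in $G$ is a subset $D\subseteq G$ with $|D|=2m^2-m$ such that every nonzero $g\in G$ equals $d_1-d_2$ for exactly $\lambda=m^2-m$ ordered pairs $(d_1,d_2)\in D\times D$. Thus the differences of $D$ are spread evenly over $G\setminus\{0\}$; the value of $\lambda$ is forced by $|D|(|D|-1)=\lambda(4m^2-1)$, where both sides equal $m(m-1)(2m-1)(2m+1)$. The set $D$ is \emph{reversible} if $D=-D$. A reversible Hadamard difference set is of \emph{type A} if $0\notin D$ and of \emph{type B} if $0\in D$.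

A graph explains these definitions. Join distinct $x,x'\in G$ when $x-x'\in D$; reversibility is what makes this relation symmetric. The common neighbors $y$ of $x\ne x'$ correspond to the pairs $(x-y,x'-y)$ of nonzero elements of $D$ with difference $g=x-x'$. In type A any two vertices therefore have $\lambda$ common neighbors. In type B the pairs $(g,0)$ and $(0,-g)$ are lost when $g\in D$, so adjacent vertices have $\lambda-2$ common neighbors and nonadjacent ones have $\lambda$. The two types give graphs with different parameters, and it is natural to count them separately.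

We consider $G_n=C_{2^n}\times C_{2^n}=(\mathbb{Z}/2^n)^2$, of order $4m^2$ with $m=2^{n-1}$, and ask how many reversible Hadamard difference sets of each type it has. The problem comes from Malandro and Smith \cite{MS}, in the form of the conjecture that the following formulas hold.

\begin{theorem}\label{thm:main}
Let $n\ge2$. The group $G_n$ has exactly $2^{2^n-2}(2^n+1)$ reversible Hadamard difference sets of type A and exactly $2^{2^n-2}(2^n-1)$ of type B. Their total number is $2^{2^n+n-1}$.
\end{theorem}

The ratio of the two numbers is the one that a naive guess gives. A translate of a Hadamard difference set has the same differences, so among all Hadamard difference sets the fraction that contain $0$ is $|D|/|G_n|=(2^n-1)/2^{n+1}$. By Theorem~\ref{thm:main} the same fraction occurs among the reversible ones. The translation argument does not prove this, because reversibility is guaranteed to survive only translation by the subgroup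
\[
K=\{t\in G_n: 2t=0\}\cong C_2\times C_2 .
\]
The intersection $D\cap K$ turns out to govern the structure of $D$, and the proof gives the count for each size of this intersection.

\begin{theorem}\label{thm:refined}
Let $n\ge2$.
\begin{enumerate}
\item[(1)] Every reversible Hadamard difference set $D$ in $G_n$ has $|D\cap K|\in\{0,2,4\}$, and the numbers of such sets are as follows.
\[
\begin{array}{c|ccc}
 & |D\cap K|=0 & |D\cap K|=2 & |D\cap K|=4\\ \hline
\text{type A} & 2^{2^n-2}(2^{n-2}+1) & 3\cdot2^{2^n+n-4} & 0\\
\text{type B} & 0 & 3\cdot2^{2^n+n-4} & 2^{2^n-2}(2^{n-2}-1)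
\end{array}
\]
\item[(2)] For each cyclic subgroup $C$ of order $2^n$, exactly $2^{2^n-1}$ reversible Hadamard difference sets are disjoint from $C$.
\end{enumerate}
\end{theorem}

Both theorems follow from a recursive classification, Theorem~\ref{thm:class}, which builds every reversible Hadamard difference set in $G_n$ exactly once from data on $G_{n-2}$.

The method is as follows. In Section~\ref{sec:fourier} we replace $D$ by the sign function $f=1-2\cdot\mathbf{1}_D$; the conditions on $D$ say that a normalized Fourier transform of $f$ is again a sign function. A Galois argument shows that $f$ is constant on the generators of each cyclic subgroup, so $f$ assigns signs to the vertices of the tree of cyclic subgroups, and each leaf of the tree gives a linear equation between these signs (Section~\ref{sec:tree}). Section~\ref{sec:four} solves the case $n=2$ by hand. Section~\ref{sec:blocks} constructs solutions from indicator functions of subgroups and from solutions on $G_{n-2}$, Section~\ref{sec:carry} shows that there are no others, and Section~\ref{sec:count} counts them. The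 step from $G_{n-2}$ to $G_n$ leaves $3\cdot2^{n-2}$ or $3\cdot 2^{n-2}-1$ signs free, and the geometric series $3\cdot2^{n-2}+3\cdot2^{n-4}+\cdots$ has sum $2^n$; this is the source of the exponent $2^n$.

\section{The Fourier reformulation}\label{sec:fourier}

Let $n\ge0$ and $\zeta_n=e^{2\pi i/2^n}$; we drop the index $n$ when it is fixed. For $x,y\in G_n$ put
\[
\omega(x,y)=x_1y_2-x_2y_1\in\mathbb{Z}/2^n .
\]
This form is bilinear, $\omega(x,x)=0$ and $\omega(y,x)=-\omega(x,y)$. For each $y$ the map $\chi_y(x)=\zeta^{\omega(x,y)}$ is a character of $G_n$, that is, a homomorphism to $\mathbb{C}^\times$, and it is trivial only for $y=0$, as the values at $x=(1,0)$ and $x=(0,1)$ show. Recall that the sum of a character over a subgroup $H$ is $|H|$ if the character is trivial on $H$ and $0$ otherwise. We index the characters by $\omega$ rather than by the dot product because $\omega$ vanishes on every cyclic subgroup; the whole proof rests on this.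

For $\varphi\colon G_n\to\mathbb{C}$ define
\[
(T_n\varphi)(y)=2^{-n}\sum_{x\in G_n}\varphi(x)\,\zeta^{\omega(x,y)} .
\]
Since $\omega(x,y)+\omega(y,z)=\omega(x-z,y)$, we get $T^2\varphi(z)=4^{-n}\sum_x\varphi(x)\sum_y\zeta^{\omega(x-z,y)}=\varphi(z)$, so $T^2=\mathrm{id}$. For a subgroup $H$ let $H^\perp=\{x:\omega(x,h)=0\text{ for all }h\in H\}$. Then
\begin{equation}\label{eq:ind}
T\mathbf{1}_H=2^{-n}|H|\,\mathbf{1}_{H^\perp},
\end{equation}
and applying \eqref{eq:ind} twice gives $\mathbf{1}_H=4^{-n}|H|\,|H^\perp|\,\mathbf{1}_{H^{\perp\perp}}$; in particular $|H^\perp|=4^n/|H|$. If $\varphi_s(x)=\varphi(x+s)$, the substitution $x\mapsto x-s$ gives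
\begin{equation}\label{eq:shift}
T\varphi_s(y)=\zeta^{-\omega(s,y)}\,T\varphi(y).
\end{equation}

\begin{lemma}\label{lem:lagr}
Let $H$ be a subgroup of order $2^n$ with $\omega(h,h')=0$ for all $h,h'\in H$. Then $H^\perp=H$ and $T\mathbf{1}_H=\mathbf{1}_H$, and for all $\varphi\colon G_n\to\mathbb{C}$ and $s\in G_n$,
\begin{equation}\label{eq:poisson}
\sum_{x\in H}\varphi(x+s)=\sum_{y\in H}T\varphi(y)\,\zeta^{\omega(y,s)} .
\end{equation}
Every cyclic subgroup of order $2^n$ satisfies the hypothesis.
\end{lemma}

\begin{proof}
We have $H\subseteq H^\perp$ and $|H^\perp|=2^n$, so $H^\perp=H$, and \eqref{eq:ind} gives $T\mathbf{1}_H=\mathbf{1}_H$. From $\varphi=T(T\varphi)$, the left side of \eqref{eq:poisson} equals $2^{-n}\sum_yT\varphi(y)\zeta^{\omega(y,s)}\sum_{x\in H}\zeta^{\omega(y,x)}$, and the inner sum is $2^n$ for $y\in H$ and $0$ otherwise. Finally $\omega(az,bz)=ab\,\omega(z,z)=0$.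
\end{proof}

Let $\mathcal{F}_n$ be the set of functions $f\colon G_n\to\{\pm1\}$ whose transform $\varepsilon=T_nf$ takes only the values $\pm1$, and put
\[
\mathcal{A}_n=\{f\in\mathcal{F}_n: f(0)=1,\ \varepsilon(0)=1\},\qquad
\mathcal{B}_n=\{f\in\mathcal{F}_n: f(0)=-1,\ \varepsilon(0)=1\}.
\]

\begin{proposition}\label{prop:dict}
Let $n\ge1$. The map $D\mapsto f=1-2\cdot\mathbf{1}_D$ is a bijection from the reversible Hadamard difference sets of type A in $G_n$ onto $\mathcal{A}_n$, and from those of type B onto $\mathcal{B}_n$.
\end{proposition}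

\begin{proof}
Let $D\subseteq G_n$ be any subset, $\chi_y(D)=\sum_{d\in D}\chi_y(d)$, and let $r(g)$ be the number of pairs $(d_1,d_2)\in D\times D$ with $d_1-d_2=g$. Then $2^nTr(y)=|\chi_y(D)|^2$. Suppose $|D|=2m^2-m=m^2+\lambda$. As $r(0)=|D|$, the set $D$ is a Hadamard difference set if and only if $r=m^2\mathbf{1}_{\{0\}}+\lambda\mathbf{1}_{G_n}$. Since $T$ is injective, this holds if and only if $|\chi_y(D)|^2$ equals $m^2$ for $y\neq0$ and $m^2+4m^2\lambda$ for $y=0$. The last condition is automatic, because $(2m^2-m)^2=4m^4-4m^3+m^2$.

With $2^n=2m$ we have $Tf(0)=2m-|D|/m$ and $Tf(y)=-\chi_y(D)/m$ for $y\ne0$. Hence $D$ is a Hadamard difference set if and only if $Tf(0)=1$ and $|Tf(y)|=1$ for all $y$. The complex conjugate of $Tf$ is the transform of $x\mapsto f(-x)$, so $Tf$ is real if and only if $f(-x)=f(x)$ for all $x$, that is, $D=-D$. A real number of modulus $1$ is $\pm1$, and $f(0)=1$ means $0\notin D$.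
\end{proof}

The sets $\mathcal{A}_n$ and $\mathcal{B}_n$ make sense for $n=0$, where there is no difference set, and the recursion passes through this case. We therefore prove Theorem~\ref{thm:main} in the following form.

\begin{theorem}\label{thm:AB}
For all $n\ge0$, $|\mathcal{A}_n|=2^{2^n-2}(2^n+1)$ and $|\mathcal{B}_n|=2^{2^n-2}(2^n-1)$.
\end{theorem}

\begin{example}\label{ex:base}
For $n=0$ the transform is the identity, so $|\mathcal{A}_0|=1$ and $|\mathcal{B}_0|=0$. For $n=1$ the condition $\varepsilon(0)=1$ says $\sum_xf(x)=2$, so $f=1-2\cdot\mathbf{1}_{\{a\}}$ for some $a\in G_1$. Then $Tf(0)=1$ and $Tf(y)=-(-1)^{\omega(a,y)}$ for $y\neq 0$, so all four choices of $a$ qualify, and $|\mathcal{A}_1|=3$, $|\mathcal{B}_1|=1$. Both cases agree with Theorem~\ref{thm:AB}.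
\end{example}

\section{The tree of cyclic subgroups}\label{sec:tree}

Let $n\ge1$ and $G=G_n$. Then $K=2^{n-1}G$ consists of $0$ and the three involutions (elements of order $2$), and $K^\perp=2G$: we have $\omega(2x,t)=\omega(x,2t)=0$ for $t\in K$, and both groups have order $4^{n-1}$. An element has order $2^n$ exactly when one of its coordinates is odd, that is, when it lies outside $2G$. For a cyclic subgroup $L$ let $L^\circ$ be the set of its generators; if $L=\langle y\rangle$, then $L^\circ=\{uy:u\text{ odd}\}$.

A function in $\mathcal{F}_n$ has $4^n$ values, but few of them are independent. The first reduction uses the standard fact that for each odd $u$ the field $\mathbb{Q}(\zeta)$ has an automorphism $\sigma_u$ with $\sigma_u(\zeta)=\zeta^u$; like every automorphism, it fixes $\mathbb{Q}$.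

\begin{lemma}\label{lem:odd}
If $f\in\mathcal{F}_n$, then $f$ and $\varepsilon=Tf$ are constant on $L^\circ$ for every cyclic subgroup $L$.
\end{lemma}

\begin{proof}
Apply $\sigma_u$ to $\varepsilon(y)=2^{-n}\sum_xf(x)\zeta^{\omega(x,y)}$. The numbers $\varepsilon(y)$ and $f(x)$ are rational, so $\varepsilon(y)=2^{-n}\sum_xf(x)\zeta^{\omega(x,uy)}=\varepsilon(uy)$. Since $T\varepsilon=f$, the same argument applies with $f$ and $\varepsilon$ exchanged.
\end{proof}

This is where reversibility enters: it makes $\varepsilon$ rational. For a function $\varphi$ that is constant on each $L^\circ$ we write $\varphi(L)$ for its value there. Such a function is a function on the set of cyclic subgroups, and this set is a rooted tree. A cyclic subgroup of order $2^j$ is a \emph{vertex of level $j$}, the root is $\{0\}$, the parent of $L\ne\{0\}$ is $2L$, and the vertices of level $n$ are called \emph{leaves}. For a vertex $L$ of level at least $j$ we write $L_j$ for its subgroup of order $2^j$; the $L_j$ form the path from the root to $L$. The next lemma shows that above level $1$ the tree is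 binary and that translation by $K$ exchanges siblings.

\begin{lemma}\label{lem:tree}
\begin{enumerate}
\item[(a)] Let $L$ be a vertex of level $j\geq2$. There is exactly one other vertex $L^*$ with the same parent, and $(L^*)^\circ=L^\circ+t$ for each $t\in K\setminus L$. For $y\in L^\circ$ the coset $y+K$ consists of two elements of $L^\circ$ and two elements of $(L^*)^\circ$.
\item[(b)] Every vertex is contained in a leaf, every vertex of level $j$ with $1\le j\le n-1$ has exactly two children, and there are $3\cdot2^{j-1}$ vertices of level $j$ for $1\le j\le n$.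
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $L=\langle y\rangle$ and $t\in K\setminus L$, and let $t_L=2^{j-1}y$ be the involution of $L$. As $j\ge2$, the number $1+2^{j-1}$ is odd, so $y+t_L=(1+2^{j-1})y\in L^\circ$; this holds for every generator, so $L^\circ+t_L=L^\circ$. An element $y'$ generates a vertex with parent $2L$ if and only if $2y'=2uy$ for some odd $u$, that is, $y'\in L^\circ+K=L^\circ\cup(L^\circ+t)$. The set $L^\circ+t$ is disjoint from $L$, and it is the set of generators of $\langle y+t\rangle$ because $uy+t=u(y+t)$ for odd $u$. So $L$ and $L^*=\langle y+t\rangle$ are the only vertices with parent $2L$. In $y+K$, the elements $y,\,y+t_L$ lie in $L^\circ$ and $y+t,\,y+t_L+t$ lie in $L^\circ+t$.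

(b) Write $y\ne0$ as $2^iz$, where $2^i$ is the largest power of $2$ dividing both coordinates. Then $z\notin2G$, so $\langle z\rangle$ is a leaf containing $\langle y\rangle$. Hence a vertex of level $j$ with $1\le j\le n-1$ has a child, and by (a) exactly two. Level $1$ has three vertices.
\end{proof}

We call $L^*$ the \emph{twin} of $L$; by its definition $L^{**}=L$. For $n\ge2$ the $3\cdot2^{n-1}$ leaves form $3\cdot 2^{n-2}$ twin pairs.

The unknowns are now signs on the vertices, and we need equations. Formula~\eqref{eq:poisson} for a leaf $C$ involves only the path from the root to $C$ if $s=0$, and only the twins along this path if $s\in K\setminus C$. The difference of the two formulas isolates the single value $\varepsilon(C)$. To write it, let $n\ge2$ and $f\in\mathcal{F}_n$, and put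
\[
\delta(L)=\frac{f(L)-f(L^*)}2\in\{0,\pm1\},\qquad
\gamma(t)=\frac{f(0)+f(t)-f(t')-f(t'')}4
\]
for a vertex $L$ of level at least $2$ and an involution $t$, where $K=\{0,t,t',t''\}$. Thus $\delta(L)=0$ if $f(L^*)=f(L)$, and $\delta(L)=f(L)$ if $f(L^*)=-f(L)$.

\begin{proposition}[Leaf equations]\label{prop:leaf}
Let $f\in\mathcal{F}_n$, $\varepsilon=Tf$, and let $C$ be a leaf. For $n\ge1$,
\begin{equation}\label{eq:sum}
f(0)+\sum_{j=1}^n2^{j-1}f(C_j)=\varepsilon(0)+\sum_{j=1}^n2^{j-1}\varepsilon(C_j).
\end{equation}
For $n\ge2$, with $t$ the involution of $C$,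
\begin{equation}\label{eq:leaf}
\gamma(t)+\sum_{j=2}^n2^{j-2}\,\delta(C_j)=2^{n-2}\,\varepsilon(C).
\end{equation}
\end{proposition}

\begin{proof}
The group $C$ is the disjoint union of $\{0\}$ and the sets $C_j^\circ$, $1\le j\le n$, and $|C_j^\circ|=2^{j-1}$. So \eqref{eq:sum} is \eqref{eq:poisson} with $H=C$ and $s=0$. Now take $s=t'\in K\setminus C$ and $z\in C^\circ$. Since $t'\notin C=C^\perp$ we have $\omega(z,t')\ne0$, and $2\omega(z,t')=0$, so $\omega(z,t')=2^{n-1}$. Thus $\zeta^{\omega(y,t')}$ is $-1$ for $y\in C^\circ$ and $1$ for $y\in2C$. Subtracting \eqref{eq:poisson} for $s=t'$ from \eqref{eq:poisson} for $s=0$ gives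
\[
\sum_{x\in C}f(x)-\sum_{x\in C+t'}f(x)=2\sum_{y\in C^\circ}\varepsilon(y)=2^n\varepsilon(C).
\]
By Lemma~\ref{lem:tree}(a), $C+t'$ is the disjoint union of $\{t',t''\}$ and the sets $(C_j^*)^\circ$, $2\le j\le n$. The left side is therefore $4\gamma(t)+\sum_{j=2}^n2^{j-1}\cdot2\delta(C_j)$, and we divide by $4$.
\end{proof}

Each equation has an immediate consequence.

\begin{corollary}\label{cor:selfdual}
Let $n\ge0$. If $f\in\mathcal{F}_n$ and $f(0)=\varepsilon(0)$, then $\varepsilon=f$. Hence $\mathcal{A}_n$ is the set of all $f\colon G_n\to\{\pm1\}$ with $T_nf=f$ and $f(0)=1$.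
\end{corollary}

\begin{proof}
For $n=0$ there is nothing to prove. For $n\ge1$ let $C$ be a leaf and $a_j=(f(C_j)-\varepsilon(C_j))/2\in\{0,\pm1\}$. By \eqref{eq:sum}, $\sum_{j=1}^n2^{j-1}a_j=0$. If some $a_j$ were nonzero, then for the least such $j$ the sum would not be divisible by $2^j$. So $f=\varepsilon$ on $C$, and the leaves cover $G_n$.
\end{proof}

\begin{corollary}\label{cor:dich}
Let $n\ge2$ and $f\in\mathcal{F}_n$. Then one of the following holds.
\begin{enumerate}
\item[(i)] $f$ is constant on $K$, and $\gamma(t)=0$ for every involution $t$.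
\item[(ii)] $f$ takes each of the values $\pm1$ twice on $K$. There is a unique involution $t_1$ with $f(t_1)=f(0)$, and $\gamma(t_1)=f(0)$ while $\gamma(t)=0$ for $t\ne t_1$.
\end{enumerate}
\end{corollary}

\begin{proof}
By \eqref{eq:leaf}, $\gamma(t)$ is an integer. A sum of four signs is divisible by $4$ exactly when their product is $1$, so $f(0)f(t)f(t')f(t'')=1$ and $f$ takes the value $-1$ an even number of times on $K$. In case (i) the numerator of $\gamma(t)$ vanishes. In case (ii) the four terms of the numerator of $\gamma(t_1)$ all equal $f(0)$, while for $t\ne t_1$ we have $f(0)+f(t)=0$ and $f(t')+f(t'')=0$.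
\end{proof}

We call $f$ \emph{$K$-constant} in case (i) and \emph{$K$-balanced} in case (ii). The dichotomy fails for $n=1$, where $f$ has a single value $-1$ on $K=G_1$; this case is a base of the recursion.

\section{The group $C_4\times C_4$}\label{sec:four}

Let $n=2$, so $|D|=6$ and $\lambda=2$. The tree has three twin pairs of leaves, each leaf with two generators:
\[
\langle(1,0)\rangle,\langle(1,2)\rangle\ni(2,0);\qquad
\langle(0,1)\rangle,\langle(2,1)\rangle\ni(0,2);\qquad
\langle(1,1)\rangle,\langle(1,3)\rangle\ni(2,2).
\]
Equation \eqref{eq:leaf} reads $\gamma(t)+\delta(C)=\varepsilon(C)=\pm1$. If $\gamma(t)=0$, then $\delta(C)=\pm1$, so $D$ contains the generators of exactly one of the two leaves through $t$. If $\gamma(t)=\pm1$, then $\delta(C)\in\{0,\pm2\}$, so $\delta(C)=0$ and $D$ contains the generators of both leaves through $t$ or of neither.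

If $f$ is $K$-constant, each pair contributes two elements to $D$. These are already six elements, so $D\cap K=\emptyset$. This leaves $2^3=8$ candidates of type A and none of type B. If $f$ is $K$-balanced, then $K$ and the two pairs not through $t_1$ contribute two elements each, so the pair through $t_1$ contributes nothing. The set $D\cap K$ is $K\setminus\{0,t_1\}$ in type A and $\{0,t_1\}$ in type B, which leaves $3\cdot2^2=12$ candidates of each type.

All candidates occur. Here $K=2G=K^\perp$, so $T$ fixes $\mathbf{1}_K$, and it fixes $\mathbf{1}_C$ for every leaf $C$. Twins $C,C^*$ share the subgroup $2C$, so $\mathbf{1}_C-\mathbf{1}_{C^*}$ is $1$ on $C^\circ$, $-1$ on $(C^*)^\circ$ and $0$ elsewhere. The candidates of type A are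
\[
\mathbf{1}_K+\sum_{\text{3 pairs}}\pm(\mathbf{1}_C-\mathbf{1}_{C^*})
\qquad\text{and}\qquad
(\mathbf{1}_E+\mathbf{1}_{E^*}-\mathbf{1}_K)+\sum_{\text{2 pairs}}\pm(\mathbf{1}_C-\mathbf{1}_{C^*}),
\]
where $E,E^*$ are the leaves through $t_1$ and the second sum runs over the other two pairs; the bracket is $1$ on $E\cup E^*$ and $-1$ at the other two involutions. These functions are fixed by $T$, so they lie in $\mathcal{A}_2$. For each $t_1$, translating the four $K$-balanced sets of type A by an involution $t_2\ne t_1$ gives four reversible Hadamard difference sets with $D\cap K=\{0,t_1\}$. So $|\mathcal{A}_2|=8+12=20$ and $|\mathcal{B}_2|=12$, in agreement with $2^2\cdot5$ and $2^2\cdot3$.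

The example also shows what fails without reversibility. The set $D=\{\pm(1,0),\pm(0,1),\pm(1,1)\}$ is one of the first eight. Its translate $D+(1,0)$ is a Hadamard difference set that contains $(1,1)$ but not $(3,3)$, so its sign function is not a function on the tree.

The general proof has the same two halves: the leaf equation restricts $f$, and indicator functions of subgroups with $H=H^\perp$ construct it. What is missing for $n=2$ is the middle of the tree, the levels $2,\dots,n-1$. There the term $\mathbf{1}_K$ is replaced by a solution on $G_{n-2}$, and the size of $D$ no longer decides the remaining signs, so Corollary~\ref{cor:selfdual} takes its place.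

\section{Building blocks and the classification}\label{sec:blocks}

Let $n\ge2$. The levels below $n$ make up the subgroup $2G$. Since $\omega(2x,2y)=4\omega(x,y)$ depends only on $x,y$ modulo $2^{n-2}$, the transform on $2G$ sees a copy of $G_{n-2}$. Define
\[
\rho\colon 2G_n\to G_{n-2},\qquad 2x\mapsto x\bmod 2^{n-2}.
\]
The map is well defined because $2x=2x'$ implies $x\equiv x'\pmod{2^{n-1}}$. It is a surjective homomorphism, and its kernel is $2\cdot2^{n-2}G=K$. If $M$ is a vertex of level $n-1$, then $M\subseteq 2G$ and $|M\cap K|=2$, so $\rho(M)$ is cyclic of order $2^{n-2}$, and $\rho^{-1}(\rho(M))=M+K$.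

For the top level we keep the pattern seen for $n=2$. A function $\psi\colon G\setminus2G\to\{0,\pm1\}$ is \emph{admissible} if it is constant on $C^\circ$ and $\psi(C^*)=-\psi(C)$ for every leaf $C$. An admissible function is given by a value on one leaf of each twin pair. So there are $2^{3\cdot2^{n-2}}$ admissible functions without zeros, and $2^{3\cdot2^{n-2}-1}$ that vanish on exactly one prescribed pair. For $\eta\colon G_{n-2}\to\mathbb{C}$ and admissible $\psi$, the \emph{lift} $[\eta,\psi]$ is the function on $G_n$ equal to $\eta\circ\rho$ on $2G$ and to $\psi$ on $G\setminus 2G$. It determines $\eta$ and $\psi$, and it equals $\eta(0)$ on $K$.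

\begin{lemma}[Lifting]\label{lem:lift}
\begin{enumerate}
\item[(a)] $T_n[\eta,\psi]=[T_{n-2}\eta,\psi]$.
\item[(b)] Let $\varphi\colon G_n\to\{0,\pm1\}$ be constant on $L^\circ$ for every vertex $L$. Suppose that $\varphi$ is constant on $K$, that $\varphi(L^*)=\varphi(L)$ for every vertex $L$ of level $j$ with $2\le j\le n-1$, and that $\varphi(C^*)=-\varphi(C)$ for every leaf $C$. Then $\varphi$ is a lift.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $[\eta,\psi]=[\eta,0]+[0,\psi]$. As for $n=2$, the function $\mathbf{1}_C-\mathbf{1}_{C^*}$ is $1$ on $C^\circ$, $-1$ on $(C^*)^\circ$ and $0$ elsewhere. Hence $[0,\psi]=\sum\psi(C)(\mathbf{1}_C-\mathbf{1}_{C^*})$, with one term for each twin pair of leaves, and $T_n[0,\psi]=[0,\psi]$ by Lemma~\ref{lem:lagr}. The function $[\eta,0]$ is invariant under translation by $K$, so by \eqref{eq:shift} its transform vanishes outside $K^\perp=2G$. For $x,y\in 2G$ we have $\zeta_n^{\omega(x,y)}=\zeta_{n-2}^{\omega(\rho(x),\rho(y))}$, because $\zeta_n^4=\zeta_{n-2}$, and the fibers of $\rho$ have four elements. Thus for $y\in2G$,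
\[
T_n[\eta,0](y)=2^{-n}\cdot4\sum_{a\in G_{n-2}}\eta(a)\,\zeta_{n-2}^{\omega(a,\rho(y))}=T_{n-2}\eta(\rho(y)).
\]

(b) The restriction of $\varphi$ to $G\setminus2G$ is admissible. A fiber of $\rho$ is either $K$ or a coset $y+K$ with $\langle y\rangle$ of level between $2$ and $n-1$, and then $y+K\subseteq\langle y\rangle^\circ\cup(\langle y\rangle^*)^\circ$ by Lemma~\ref{lem:tree}(a). In both cases $\varphi$ is constant on the fiber.
\end{proof}

Lifts are constant on $K$, so $K$-balanced functions need one more block, which generalizes $\mathbf{1}_E+\mathbf{1}_{E^*}-\mathbf{1}_K$. For $n=2$ the leaves $E,E^*$ are the children of $M=\langle t_1\rangle$, and $K=M+K$. In general, let $M$ be a vertex of level $n-1$ with children $E,E^*$, and put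
\[
Z_M=E^\circ\cup(E^*)^\circ,\qquad \kappa_M=\mathbf{1}_E+\mathbf{1}_{E^*}-\mathbf{1}_{M+K}.
\]

\begin{lemma}\label{lem:kappa}
$T\kappa_M=\kappa_M$. The function $\kappa_M$ is $1$ on $M\cup Z_M$, it is $-1$ on $(M+K)\setminus M$, and it is $0$ elsewhere. The set $(M+K)\setminus M$ consists of the two involutions outside $M$ and the generators of $M_j^*$, $2\le j\le n-1$.
\end{lemma}

\begin{proof}
The group $M+K$ has order $2^{n-1}\cdot4/2=2^n$. The form $\omega$ vanishes on $M\times M$ because $M$ is cyclic, and on $M\times K$ and $K\times K$ because $M,K\subseteq2G=K^\perp$. Lemma~\ref{lem:lagr} applies to $E$, $E^*$ and $M+K$, so $T\kappa_M=\kappa_M$. The values follow from $\mathbf{1}_E+\mathbf{1}_{E^*}=2\cdot\mathbf{1}_M+\mathbf{1}_{Z_M}$ and $Z_M\cap(M+K)=\emptyset$, which holds as $M+K\subseteq 2G$. Finally $(M+K)\setminus M=M+s$ for $s\in K\setminus M$, and $M_j^\circ+s=(M_j^*)^\circ$ for $j\ge2$ by Lemma~\ref{lem:tree}(a).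
\end{proof}

To complete $\kappa_M$ to a sign function we add a lift $[\eta,\psi]$ that vanishes exactly where $\kappa_M$ does not, so $\eta$ must vanish exactly on $\rho(M)$. Such $\eta$ come from $\mathcal{A}_{n-2}$.

\begin{lemma}\label{lem:hole}
Let $N\ge0$ and let $C\le G_N$ be cyclic of order $2^N$. Then $\eta\mapsto\eta+\mathbf{1}_C$ is a bijection from the functions $\eta\colon G_N\to\{0,\pm1\}$ with $T_N\eta=\eta$ and zero set exactly $C$ onto $\{g\in\mathcal{A}_N: g|_C=1\}$.
\end{lemma}

\begin{proof}
The map matches the functions $G_N\to\{0,\pm1\}$ with zero set $C$ with the sign functions equal to $1$ on $C$. As $T_N\mathbf{1}_C=\mathbf{1}_C$, it respects the property of being fixed by $T_N$, which characterizes $\mathcal{A}_N$ among the sign functions with $g(0)=1$ by Corollary~\ref{cor:selfdual}.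
\end{proof}

\begin{theorem}[Classification]\label{thm:class}
Let $n\ge2$. For each involution $t_1$ of $G_n$ fix an involution $t_2=t_2(t_1)\ne t_1$, and identify a subset $D$ with $f=1-2\cdot\mathbf{1}_D$. The following list consists of reversible Hadamard difference sets in $G_n$, and it contains each of them exactly once.
\begin{enumerate}
\item[(I)] The sets with $D\cap K\in\{\emptyset,K\}$ are the lifts $f=[\eta,\psi]$, where $\eta\in\mathcal{A}_{n-2}\cup\mathcal{B}_{n-2}$ and $\psi$ is any of the $2^{3\cdot2^{n-2}}$ admissible functions without zeros. The type is A if $\eta\in\mathcal{A}_{n-2}$ and B if $\eta\in\mathcal{B}_{n-2}$.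
\item[(II)] The sets of type A with $|D\cap K|=2$ are the functions $f=\kappa_M+[\eta,\psi]$, where $M$ is a cyclic subgroup of order $2^{n-1}$, the function $\eta\colon G_{n-2}\to\{0,\pm1\}$ has zero set exactly $\rho(M)$ and satisfies $T_{n-2}\eta=\eta$, and $\psi$ is admissible with zero set exactly $Z_M$. Equivalently, they are given by $M$, an element of $\mathcal{A}_{n-2}$ equal to $1$ on $\rho(M)$, and $3\cdot2^{n-2}-1$ free signs.
\item[(III)] The sets of type B with $|D\cap K|=2$ are the translates $D+t_2(t_1)$, where $D$ is a set from \textup{(II)} and $t_1$ is the involution outside $D$.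
\end{enumerate}
\end{theorem}

\section{Carries and the proof of the classification}\label{sec:carry}

The difficulty is to show that every solution has one of these forms. Equation \eqref{eq:leaf} is one equation in $n-1$ unknowns $\delta(C_j)$, but the weights are powers of $2$ and the right side is divisible by $2^{n-2}$. So it can be solved from the lowest level upward, as in a binary addition, with $\gamma(t)$ as the initial carry.

\begin{lemma}[Carries]\label{lem:carry}
Let $n\ge2$, $\delta_2,\dots,\delta_n\in\{0,\pm1\}$, $e\in\{\pm1\}$ and $c_2\in\{0,1\}$ satisfy $c_2+\sum_{j=2}^n2^{j-2}\delta_j=2^{n-2}e$. Put $c_{j+1}=(c_j+\delta_j)/2$ for $2\le j<n$. Then $c_j\in\{0,1\}$ for all $j$, and: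
\begin{enumerate}
\item[(a)] if $c_j=0$, then $\delta_i=0$ for $j\le i<n$, and $\delta_n=e$;
\item[(b)] if $c_j=1$ and $j<n$, then $\delta_j=\pm1$; moreover $c_{j+1}=1$ if $\delta_j=1$ and $c_{j+1}=0$ if $\delta_j=-1$;
\item[(c)] if $c_n=1$, then $\delta_n=0$ and $e=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Dividing by $2$ repeatedly gives $c_j+\sum_{i=j}^n2^{i-j}\delta_i=2^{n-j}e$ for $2\le j\le n$. Let $j<n$ and $c_j\in\{0,1\}$. The right side and the terms with $i>j$ are even, so $c_j+\delta_j$ is even. If $c_j=0$, then $\delta_j=0$ and $c_{j+1}=0$. If $c_j=1$, then $\delta_j=\pm1$ and $c_{j+1}=(1+\delta_j)/2$. By induction all $c_j$ lie in $\{0,1\}$. For $j=n$ the equation is $c_n+\delta_n=e$. If $c_n=0$, then $\delta_n=e$; if $c_n=1$, then $\delta_n=e-1\in\{0,-2\}$, so $\delta_n=0$ and $e=1$.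
\end{proof}

We apply the lemma to \eqref{eq:leaf} with $c_2=\gamma(t)$, $\delta_j=\delta(C_j)$, $e=\varepsilon(C)$, and call $c_j$ the carries along the leaf $C$. By Corollary~\ref{cor:dich}, $\gamma(t)\in\{0,1\}$ whenever $f$ is $K$-constant or $f(0)=1$. Once the carry is $0$, twins have equal values below level $n$ and opposite values at level $n$, which is the pattern of a lift. In the $K$-balanced case the carry is $1$ at $t_1$, and of the two children of a vertex with carry $1$ only the one with value $+1$ passes it on. The carry thus survives along a single path, and this path is $M$.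

\begin{lemma}\label{lem:struct}
Let $n\geq 2$ and let $f\in\mathcal{A}_n$ be $K$-balanced. There is a unique vertex $M$ of level $n-1$ with $t_1\in M$ and $f|_M=1$. Moreover:
\begin{enumerate}
\item[(a)] $f(M_j^*)=-1$ for $2\le j\le n-1$;
\item[(b)] $f=1$ on $Z_M$;
\item[(c)] if $L$ is a vertex of level $j\ge2$ other than the $M_i$, the $M_i^*$ and the two children of $M$, then $f(L^*)=f(L)$ if $j<n$ and $f(L^*)=-f(L)$ if $j=n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Here $f(0)=f(t_1)=1$ and $\gamma(t_1)=1$. We construct vertices $M_1\subset\dots\subset M_{n-1}$, with $M_j$ of level $j$, such that $\delta(M_j)=1$ for $j\ge2$. Put $M_1=\langle t_1\rangle$, and suppose $M_1,\dots,M_j$ are constructed, $j\le n-2$. Along any leaf $C\supseteq M_j$ the carries are $c_2=\dots=c_{j+1}=1$ by Lemma~\ref{lem:carry}(b), and since $j+1<n$ the same statement gives $\delta(C_{j+1})=\pm1$. So the two children of $M_j$ have opposite values. Let $M_{j+1}$ be the child with value $1$; then $\delta(M_{j+1})=1$. Put $M=M_{n-1}$. Then $f|_M=1$, and (a) holds. If $M'$ is any vertex of level $n-1$ with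 $t_1\in M'$ and $f|_{M'}=1$, then $M'_1=M_1$, and $M'_j=M_j$ implies that $M'_{j+1}$ is the child of $M_j$ with value $1$; hence $M'=M$.

(b) Along a child $E$ of $M$ the carry $c_n$ is $1$, so $\varepsilon(E)=1$ by Lemma~\ref{lem:carry}(c), and $f(E)=\varepsilon(E)$ by Corollary~\ref{cor:selfdual}.

(c) Choose a leaf $C\supseteq L$, so $L=C_j$. By Lemma~\ref{lem:carry}(a) it suffices to find $i\le j$ with $c_i=0$. If $t_1\notin C$, then $c_2=0$. If $t_1\in C$, let $k\le n-1$ be maximal with $C_k=M_k$. The case $k=n-1$ is excluded, since then $L$ would be one of the $M_i$ or the child $C$ of $M$. So $k\le n-2$, and $C_{k+1}$ is the child of $M_k$ other than $M_{k+1}$, namely $M_{k+1}^*$. Then $c_{k+1}=1$ and $\delta(C_{k+1})=-1$, so $c_{k+2}=0$. As $L$ is neither an $M_i$ nor $M_{k+1}^*$, we have $j\ge k+2$.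
\end{proof}

The hypothesis $f\in\mathcal{A}_n$ was used in (b) through $\varepsilon=f$. For $f\in\mathcal{B}_n$ this identity fails at $0$, which is why type B is reached by translation.

\begin{proof}[Proof of Theorem~\ref{thm:class}]
By Proposition~\ref{prop:dict} we work in $\mathcal{A}_n\cup\mathcal{B}_n$. By Corollary~\ref{cor:dich} each element is $K$-constant, which means $D\cap K\in\{\emptyset,K\}$, or $K$-balanced, which means $|D\cap K|=2$.

(I) Let $f=[\eta,\psi]$ be a lift with values $\pm1$; it is constant on $K$. By Lemma~\ref{lem:lift}(a), $Tf=[T_{n-2}\eta,\psi]$, so $f\in\mathcal{F}_n$ if and only if $\eta\in\mathcal{F}_{n-2}$, and $f(0)=\eta(0)$, $Tf(0)=T_{n-2}\eta(0)$. It remains to see that a $K$-constant $f\in\mathcal{F}_n$ is a lift. Along every leaf $C$ we have $c_2=0$, so $\delta(C_j)=0$ for $2\le j<n$ and $\delta(C)=\pm1$ by Lemma~\ref{lem:carry}(a). Every vertex lies in a leaf, so Lemma~\ref{lem:lift}(b) applies.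

(II) Let $(M,\eta,\psi)$ be a triple as in the statement and $f=\kappa_M+[\eta,\psi]$. The lift vanishes exactly on $\rho^{-1}(\rho(M))\cup Z_M=(M+K)\cup Z_M$, which by Lemma~\ref{lem:kappa} is the set where $\kappa_M=\pm1$. So $f$ is a sign function, $Tf=f$ by Lemmas~\ref{lem:lift}(a) and~\ref{lem:kappa}, and $f(0)=1$; hence $f\in\mathcal{A}_n$. On $K$ the function $f$ is $1$ on the two elements of $K\cap M$ and $-1$ on the other two. Thus $f$ is $K$-balanced, $t_1\in M$ and $f|_M=1$. By the uniqueness in Lemma~\ref{lem:struct}, $f$ determines $M$, hence the lift $f-\kappa_M$, hence $\eta$ and $\psi$.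

Conversely, let $f\in\mathcal{A}_n$ be $K$-balanced, take $M$ from Lemma~\ref{lem:struct}, and put $\varphi=f-\kappa_M$. Like every combination of indicator functions of subgroups, $\kappa_M$ is constant on each $L^\circ$, and so is $\varphi$. We have $f=1$ on $M\cup Z_M$, and $f=-1$ at the two involutions other than $t_1$ and on the sets $(M_j^*)^\circ$. By Lemma~\ref{lem:kappa}, $\varphi$ vanishes on $(M+K)\cup Z_M$ and equals $f=\pm1$ elsewhere. So $\varphi$ is $0$ on $K$, on the twin pairs $\{M_j,M_j^*\}$ and on the pair of children of $M$, and on every other twin pair it satisfies the conditions of Lemma~\ref{lem:lift}(b) by Lemma~\ref{lem:struct}(c). Hence $\varphi=[\eta,\psi]$, where $\eta$ has zero set $\rho(M)$ and $\psi$ has zero set $Z_M$. From $Tf=f$ and $T\kappa_M=\kappa_M$ we get $[T_{n-2}\eta,\psi]=[\eta,\psi]$, so $T_{n-2}\eta=\eta$. The equivalent description follows from Lemma~\ref{lem:hole}, with one sign for each twin pair of leaves other than the children of $M$.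

(III) For $s\in K$ we have $2\omega(s,y)=0$, so \eqref{eq:shift} gives $Tf_s(y)=\pm Tf(y)$ and $Tf_s(0)=Tf(0)$. Translation by $s$ therefore preserves $\mathcal{A}_n\cup\mathcal{B}_n$, and it preserves $K$-balance because it permutes $K$. For $K$-balanced $f$ with involution $t_1$ let $\tau(f)=f_{t_2}$ with $t_2=t_2(t_1)$; the corresponding set is $D+t_2$. Then $\tau(f)(0)=f(t_2)=-f(0)$ and $\tau(f)(t_1)=f(t_1+t_2)=-f(0)$. So $\tau(f)$ has the opposite type and the same $t_1$, and $\tau(\tau(f))=f$. Hence $\tau$ is a bijection between the $K$-balanced elements of $\mathcal{A}_n$ and those of $\mathcal{B}_n$. In type A, $t_1$ is the involution with $f(t_1)=1$.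
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[grow'=up,level distance=11mm,
  every node/.style={circle,draw,inner sep=0pt,minimum size=6.5mm,font=\scriptsize},
  every label/.style={draw=none,rectangle,inner sep=1pt,minimum size=0pt},
  level 1/.style={sibling distance=36mm},
  level 2/.style={sibling distance=18mm},
  level 3/.style={sibling distance=9mm}]
\node[label=below:{$\{0\}$}] {$+$}
 child {node[label=left:{$\langle t_1\rangle$}] {$+$}
   child {node[label=left:{$M$}] {$+$} child {node {$+$}} child {node {$+$}}}
   child {node[label=right:{$M^*$}] {$-$} child {node {$s_1$}} child {node {$-s_1$}}}}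
 child {node {$-$}
   child {node {$a$} child {node {$s_2$}} child {node {$-s_2$}}}
   child {node {$a$} child {node {$s_3$}} child {node {$-s_3$}}}}
 child {node {$-$}
   child {node {$-a$} child {node {$s_4$}} child {node {$-s_4$}}}
   child {node {$-a$} child {node {$s_5$}} child {node {$-s_5$}}}};
\end{tikzpicture}
\caption{The cyclic subgroups of $C_8\times C_8$, of orders $1,2,4,8$ from bottom to top, each joined to its subgroup of index $2$. The labels describe the reversible Hadamard difference sets $D$ with $0\notin D$ that contain exactly two involutions: $D$ consists of the generators of the subgroups labeled $-1$. The subgroup $M$ of order $4$ and the signs $a,s_1,\dots,s_5$ are arbitrary.}\label{fig:tree}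
\end{figure}

\begin{example}\label{ex:eight}
For $n=3$ the carry has a choice for the first time; Figure~\ref{fig:tree} shows family (II). The three twin pairs of level $2$ have four generators each and are the fibers of $\rho$ over the nonzero elements of $G_1$. By Example~\ref{ex:base}, an element of $\mathcal{A}_1$ equal to $1$ on $\rho(M)$ has its single value $-1$ at one of the two elements outside $\rho(M)$; this gives the labels $a$ and $-a$. The size is $|D|=2+2+4+5\cdot4=28=2m^2-m$ for $m=4$. There are $6\cdot2\cdot2^5=384$ such sets. Family (I) has $2^6\cdot3=192$ sets of type A and $2^6\cdot1=64$ of type B, so $|\mathcal{A}_3|=576=2^6\cdot9$ and $|\mathcal{B}_3|=448=2^6\cdot7$.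
\end{example}

\section{Counting}\label{sec:count}

Family (I) is counted by $|\mathcal{A}_{n-2}|$ and $|\mathcal{B}_{n-2}|$, but family (II) requires the number of elements of $\mathcal{A}_{n-2}$ that equal $1$ on a given cyclic subgroup of maximal order. For $N\ge0$ and $C\le G_N$ cyclic of order $2^N$, let $b_N(C)$ be the number of $f\in\mathcal{A}_N$ with $f|_C=1$. The classification gives a closed recursion for this number.

\begin{lemma}\label{lem:b}
$b_N(C)=2^{2^N-1}$ for all $N\ge0$ and all such $C$.
\end{lemma}

\begin{proof}
By Example~\ref{ex:base}, $b_0(C)=1$, and $b_1(C)=2$ because the value $-1$ must sit at one of the two elements outside $C$. Let $n\ge2$, let $C$ be a leaf of $G_n$, and put $C'=\rho(2C)$, a cyclic group of order $2^{n-2}$. We count the $f\in\mathcal{A}_n$ with $f|_C=1$ in the families (I) and (II) of Theorem~\ref{thm:class}.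

In family (I), $f=[\eta,\psi]$ equals $1$ on $C=2C\cup C^\circ$ if and only if $\eta|_{C'}=1$ and $\psi(C)=1$. The second condition fixes one of the $3\cdot2^{n-2}$ signs, so there are $2^{3\cdot2^{n-2}-1}\,b_{n-2}(C')$ such functions.

In family (II), suppose $f|_C=1$. The involution of $C$ has value $1$, so it is $t_1$, and $2C$ has the property that defines $M$ in Lemma~\ref{lem:struct}; hence $M=2C$. Conversely, if $M=2C$, then $C\subseteq M\cup Z_M$ and $f|_C=1$. So we count the triples with $M=2C$, and there are again $2^{3\cdot2^{n-2}-1}\,b_{n-2}(C')$ of them.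

Thus $b_n(C)=2^{3\cdot2^{n-2}}\,b_{n-2}(C')$, and by induction $b_n(C)=2^{3\cdot2^{n-2}+2^{n-2}-1}=2^{2^n-1}$.
\end{proof}

For $n\ge2$ there are $3\cdot2^{n-2}$ vertices $M$ of level $n-1$ by Lemma~\ref{lem:tree}(b). Hence each of the families (II) and (III) has
\begin{equation}\label{eq:two}
3\cdot2^{n-2}\cdot2^{2^{n-2}-1}\cdot2^{3\cdot2^{n-2}-1}=3\cdot2^{n-2}\cdot2^{2^n-2}=3\cdot2^{2^n+n-4}
\end{equation}
members.

\begin{proof}[Proof of Theorems~\ref{thm:AB}, \ref{thm:main} and~\ref{thm:refined}]
We prove Theorem~\ref{thm:AB} by induction in steps of two, starting from Example~\ref{ex:base}. Let $n\ge2$. By the induction hypothesis, family (I) has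
\begin{equation}\label{eq:one}
2^{3\cdot2^{n-2}}\cdot2^{2^{n-2}-2}(2^{n-2}\pm1)=2^{2^n-2}(2^{n-2}\pm1)
\end{equation}
members of type A (upper sign) and of type B (lower sign). Adding \eqref{eq:two} gives $2^{2^n-2}(2^{n-2}\pm1+3\cdot2^{n-2})=2^{2^n-2}(2^n\pm1)$, which is Theorem~\ref{thm:AB}. Theorem~\ref{thm:main} follows by Proposition~\ref{prop:dict}; the total is $2^{2^n-2}\cdot2^{n+1}=2^{2^n+n-1}$.

In family (I) the function $f$ equals $f(0)$ on $K$, so $|D\cap K|$ is $0$ in type A and $4$ in type B. The table in Theorem~\ref{thm:refined}(1) therefore records \eqref{eq:one} and \eqref{eq:two}. A set disjoint from $C$ does not contain $0$, so it is of type A, and disjointness from $C$ means $f|_C=1$. Theorem~\ref{thm:refined}(2) is thus Lemma~\ref{lem:b}.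
\end{proof}

\begin{remark}
The families (II) and (III) have the same size, so the surplus $d_n=|\mathcal{A}_n|-|\mathcal{B}_n|$ comes from family (I) alone and satisfies $d_n=2^{3\cdot2^{n-2}}d_{n-2}$ with $d_0=1$, $d_1=2$. These are the recursion and the initial values in Lemma~\ref{lem:b}: type A exceeds type B by the number $2^{2^n-1}$ of sets disjoint from a given cyclic subgroup of order $2^n$.
\end{remark}

\begin{thebibliography}{9}
\bibitem{MS} Martin E. Malandro and Ken W. Smith, \emph{Partial Difference Sets in $C_{2^n}\times C_{2^n}$}, arXiv:1811.11223 (2018).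
\end{thebibliography}
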